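\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\title{Linear codes of length $3q$, codimension $6$ and covering radius $3$}

\begin{abstract}
Let $\ell_q(r,R)$ be the smallest length of a $q$-ary linear code of codimension $r$ and covering radius $R$. It is known that $\ell_q(6,3)\le 3q+1$ for $q\ge 4$, and it was posed as a problem to prove equality. We show that equality fails for infinitely many $q$: if $q=Q^k$ with $Q\ge 3$ a prime power, $k\ge 2$ and $q\ne 9$, then an explicit code gives $\ell_q(6,3)\le 3q$. The smallest such $q$ is $16$. The code comes from a factorization of $\mathbb{F}_q^3$ into three sets of size $q$, one of which is an additive subgroup that is not an $\mathbb{F}_q$-subspace. Within the natural class of configurations to which this code belongs, $3q$ is optimal, and for prime $q$ it cannot be attained.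
\end{abstract}

\section{The question and the answer}

Let $q$ be a prime power. An $[n,n-r]_qR$ code is a $q$-ary linear code of length $n$, codimension $r$ and covering radius $R$; that is, $R$ is the smallest integer such that every vector of $\mathbb{F}_q^n$ is within Hamming distance $R$ of a codeword. In terms of a parity-check matrix, $R$ is the smallest integer such that every vector of $\mathbb{F}_q^r$ is a linear combination of at most $R$ columns. The \emph{length function} $\ell_q(r,R)$ is the smallest $n$ for which an $[n,n-r]_qR$ code exists.

The simplest case is $r=2$, $R=1$. Every nonzero vector of $\mathbb{F}_q^2$ must be a multiple of a column, so all $q+1$ points of the projective line are needed and $\ell_q(2,1)=q+1$. Putting three such matrices on the diagonal of a $6$-row matrix gives $\ell_q(6,3)\le 3q+3$. One can do better: for every $q\ge 4$ there is a $[3q+1,3q-5]_q3$ code, so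
\[
\ell_q(6,3)\le 3q+1\qquad (q\ge 4),
\]
and Davydov, Giulietti, Marcugini and Pambianco \cite{DGMP} pose the problem of proving that equality holds. Counting alone does not settle this: the spans of triples of columns must cover $\mathbb{F}_q^6$, so $\binom n3 q^3\ge q^6$, which gives only $n>6^{1/3}q$.

\paragraph{Why $3q+1$ is a plausible guess.}
Write $\mathbb{F}_q^6=\mathbb{F}_q^3\oplus\mathbb{F}_q^3$, let $\epsilon_1,\epsilon_2,\epsilon_3$ be the standard basis of the second summand, and take the columns in three blocks
\[
(a;\epsilon_1),\ a\in A_1;\qquad (a;\epsilon_2),\ a\in A_2;\qquad (a;\epsilon_3),\ a\in A_3 ,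
\]
with $A_i\subset\mathbb{F}_q^3$. A vector $(P;\alpha_1,\alpha_2,\alpha_3)$ is a combination of given columns exactly when $P$ is a combination of the corresponding points in which the coefficients of the points of $A_i$ sum to $\alpha_i$. If all $\alpha_i\neq0$ and only three columns may be used, then there must be one from each block, with coefficient $\alpha_i$. Hence
\begin{equation}\label{eq:factor}
\alpha_1A_1+\alpha_2A_2+\alpha_3A_3=\mathbb{F}_q^3\qquad\text{for all }\alpha_1,\alpha_2,\alpha_3\neq 0,
\end{equation}
so $|A_1||A_2||A_3|\ge q^3$ and there are at least $3q$ columns. With exactly $3q$ columns every $|A_i|=q$, and in \eqref{eq:factor} each vector has exactly one representation.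

The obvious choice is the three coordinate axes, and it fails: a combination of at most three columns that equals $(P;1,1,0)$ uses $A_1$ and $A_2$ only, so it cannot produce a $P$ outside the plane they span. Translating a block $A_i$ only amounts to changing the basis vector $(0;\epsilon_i)$. So for $3q$ columns one needs a factorization \eqref{eq:factor} in which no two of the blocks have translates lying in a common plane through the origin. For prime $q$ no such factorization exists; this is what the proof of Theorem~\ref{thm:converse} shows. When $q$ is not prime, however, $\mathbb{F}_q^2$ has additive subgroups of order $q$ that are not lines, and such a subgroup is the key to the construction.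

\paragraph{Results.}

\begin{theorem}\label{thm:main}
Let $q=Q^k$ with $Q\ge3$ a prime power, $k\ge2$ and $q\ne9$. Then there is an explicit $[3q,3q-6]_q3$ code. In particular $\ell_q(6,3)\le3q$.
\end{theorem}

\begin{corollary}\label{cor:disproof}
The equality $\ell_q(6,3)=3q+1$ fails for every $q=p^m$ with $p$ an odd prime, $m\ge2$ and $q\ne9$, and for every $q=2^m$ with $m$ composite. For instance, there is a $[48,42]_{16}3$ code, so $\ell_{16}(6,3)\le48<49$.
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:main} with $Q=p$, $k=m$ in the first case. In the second write $m=ab$ with $a,b\ge2$ and take $Q=2^a\geq 4$, $k=b$. For $q=16$ take $Q=4$, $k=2$.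
\end{proof}

So the statement ``$\ell_q(6,3)=3q+1$ for every prime power $q\ge4$'' is false. The remaining cases ($q$ prime, $q=2^m$ with $m$ prime, and $q=9$) are not decided here.

\begin{theorem}\label{thm:planar}
Let $q=Q^k$ with $Q\ge3$ a prime power and $k\ge2$ ($q=9$ allowed). Then $\ell_q(4,2)\le2q$. Consequently $\ell_q(2R,R)\le Rq$ for all $R\ge2$ (if $q=9$: for all even $R$).
\end{theorem}

\begin{theorem}\label{thm:converse}
Let $\Sigma_1,\Sigma_2,\Sigma_3$ be solids of $PG(5,q)$ through a common plane $\pi$ that together span $PG(5,q)$. Let $S\subset\Sigma_1\cup\Sigma_2\cup\Sigma_3$ be a set of points such that every vector of $\mathbb{F}_q^6$ is a combination of at most $3$ points of $S$. Then $|S|\ge3q$ for every $q$, and $|S|\ge3q+1$ if $q$ is prime. The set constructed for Theorem~\ref{thm:main} lies in this class, so for the $q$ of that theorem the minimum over the class is exactly $3q$.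
\end{theorem}

Section~\ref{sec:plane} solves the analogous problem with two blocks in $\mathbb{F}_q^2$, where the main idea is already visible. Section~\ref{sec:lift} lifts that solution to $\mathbb{F}_q^3$, with a line as the third block, and Section~\ref{sec:converse} proves Theorem~\ref{thm:converse}.

\paragraph{Conventions.} Throughout Sections~\ref{sec:plane} and \ref{sec:lift}, $q=Q^k$ with $Q\ge3$ a prime power and $k\ge2$, and $p$ is the characteristic of $\mathbb{F}_q$. An \emph{affine combination} is a linear combination with coefficient sum $1$. The \emph{slope} of a nonzero vector $(d_1,d_2)$ is $d_2/d_1\in\mathbb{F}_q\cup\{\infty\}$. A \emph{direction} of a set $X\subset\mathbb{F}_q^2$ is the slope of a difference of two distinct points of $X$. Put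
\[
H=\{x^{Q-1}:x\in\mathbb{F}_q^*\},\qquad |H|=\frac{q-1}{Q-1}=1+Q+\dots+Q^{k-1},\qquad Y=\mathbb{F}_q^*\setminus H .
\]
$H$ is a multiplicative group and $Y$ is a union of cosets of $H$, nonempty because $Q\ge3$. In particular $1/y\in Y$ for $y\in Y$.

\section{Two blocks in the plane}\label{sec:plane}

\subsection{Splitting the directions}

Let $\bar A,\bar C\subset\mathbb{F}_q^2$ have $q$ elements each, and consider the $2q$ vectors
\begin{equation}\label{eq:planarcols}
(a;1,0),\ a\in\bar A;\qquad (c;0,1),\ c\in\bar C
\end{equation}
of $\mathbb{F}_q^4$. When is every $(P;\alpha,\gamma)$ a combination of at most two of them? It suffices that: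
\begin{enumerate}
\item[(i)] $\alpha\bar A+\gamma\bar C=\mathbb{F}_q^2$ whenever $\alpha\gamma\neq0$;
\item[(ii)] every point of $\mathbb{F}_q^2$ is an affine combination of two points of $\bar A$;
\item[(iii)] every point of $\mathbb{F}_q^2$ is an affine combination of two points of $\bar C$;
\item[(iv)] every nonzero vector of $\mathbb{F}_q^2$ is a multiple of a difference of two points of $\bar A$ or of two points of $\bar C$.
\end{enumerate}
These deal with $\alpha\gamma\ne0$, with $\gamma=0\ne\alpha$ (scale to $\alpha=1$), with $\alpha=0\neq\gamma$ (scale to $\gamma=1$), and with $\alpha=\gamma=0$, respectively.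

Conditions (i) and (iv) concern directions only. Since $|\bar A||\bar C|=q^2$, the map $(a,c)\mapsto\alpha a+\gamma c$ is onto $\mathbb{F}_q^2$ if and only if it is injective. It fails to be injective exactly when $\alpha(a-a_*)=\gamma(c_*-c)$ for some $a\ne a_*$ and $c\ne c_*$, and this happens for some $\alpha,\gamma\neq0$ if and only if $\bar A$ and $\bar C$ have a common direction. Condition (iv) says that every slope is a direction of $\bar A$ or of $\bar C$. So (i) and (iv) together say that \emph{the directions of $\bar A$ and those of $\bar C$ partition $\mathbb{F}_q\cup\{\infty\}$}.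

It is easy to control the directions of an additive subgroup, because its differences are its own elements. Let
\[
\bar C=\{(t,-t^Q):t\in\mathbb{F}_q\}.
\]
This is a group since $t\mapsto t^Q$ is additive, and its directions are the slopes $-d^{Q-1}$, $d\ne0$, so they form the set $-H$. We need a set $\bar A$ of $q$ points with the complementary directions, namely $0$, $\infty$ and the elements of $-Y$. Points on the two axes achieve this:
\[
\bar A=\{(0,0)\}\cup\{(x,0):x\in H\}\cup\{(0,y):y\in Y\}.
\]
It has $1+|H|+|Y|=q$ points. Differences within an axis have slope $0$ or $\infty$; both occur because of the origin. Up to sign, the other differences are $(x,-y)$ with $x\in H$, $y\in Y$. Their slopes $-y/x$ lie in $-Y$, and $x=1$ gives all of $-Y$. Since $-H$ and $-Y$ partition $\mathbb{F}_q^*$, this proves: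

\begin{lemma}\label{lem:directions}
The directions of $\bar C$ are $-H$, and those of $\bar A$ are $\{0,\infty\}\cup(-Y)$. Hence $\bar A$, $\bar C$ satisfy {\rm (i)} and {\rm (iv)}. \qed
\end{lemma}

\begin{example}\label{ex:nine}
Take $Q=3$, $q=9$ and $\mathbb{F}_9=\mathbb{F}_3(i)$ with $i^2=-1$. Then $H=\{\pm1,\pm i\}$ is the set of nonzero squares, $Y=\{\pm1\pm i\}$, and $(a+bi)^3=a-bi$ for $a,b\in\mathbb F_3$. So $\bar C=\{(a+bi,-a+bi)\}$ has the $4$ directions $\pm1,\pm i$, while $\bar A$, with $1+4+4$ points on the axes, has the $6$ directions $0,\infty,\pm1\pm i$. Together these are the $10$ slopes, each exactly once, so the $81$ sums $\alpha a+\gamma c$ are distinct for any fixed $\alpha,\gamma\neq0$.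

Conditions (ii) and (iii) are about points, not directions. For instance,
\[
(1,1)=i\,(-i,0)+(1-i)\,(0,-1-i),\qquad
(0,1)=(1-i)\,(1,-1)+i\,(1+i,-1+i),
\]
the first with points of $\bar A$ and the second with points of $\bar C$. In the first, the coefficient $i$ was chosen so that $1/i\in H$ and $1/(1-i)\in Y$. In the second, the coefficient $\tau=i$ solves $\tau^3-\tau=i$. These are instances of the equations behind the proofs of Lemmas~\ref{lem:A} and \ref{lem:C}.
\end{example}

\subsection{Affine combinations of two points}

\begin{lemma}\label{lem:H}
\begin{enumerate}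
\item[\rm(a)] In $\mathbb{F}_q$ we have $|H|\cdot1=1$ and $\sum_{h\in H}h=0$.
\item[\rm(b)] There is $h\in H\setminus\{1\}$ with $h-1\notin H$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $|H|=1+Q+\dots+Q^{k-1}\equiv1\pmod p$. As $|H|>1$, there is $g\in H$ with $g\ne1$. Multiplication by $g$ permutes $H$, so the sum $s$ of the elements of $H$ satisfies $gs=s$, and $s=0$.

(b) Suppose $h-1\in H$ for all $h\in H\setminus\{1\}$. Then $a-b=b(a/b-1)\in H$ for all distinct $a,b\in H$. Applying this to $(a,b)$ and $(b,a)$ gives $-1\in H$. So $H\cup\{0\}$ is closed under subtraction; it is an additive subgroup of $\mathbb{F}_q$, and $|H|+1$ is a power of $p$ greater than $2$. But $|H|+1\equiv2\pmod Q$. If $p$ is odd, then $p\nmid|H|+1$, a contradiction. If $p=2$, then $Q\ge4$ and $|H|+1\equiv2\pmod4$, so $|H|+1=2$, again a contradiction.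
\end{proof}

\begin{lemma}\label{lem:A}
Every $(u,v)\in\mathbb{F}_q^2$ is an affine combination of two points of $\bar A$.
\end{lemma}

\begin{proof}
If $uv=0$, then $(u,v)$ lies on an axis, and each axis is the line through the origin and another point of $\bar A$. Let $uv\ne0$. We look for $w$ with
\[
(u,v)=w(x,0)+(1-w)(0,y),\qquad x=u/w\in H,\quad y=v/(1-w)\in Y.
\]
This works as soon as $w\in uH$, $w\ne1$ and $1-w\notin vH$. Suppose that there is no such $w$. Then $1-w\in vH\cup\{0\}$ for all $w\in uH$. We compare sums of elements, using Lemma~\ref{lem:H}(a).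

If $u\notin H$, then $1\notin uH$, so $1-uH\subset vH$, with equality because the sizes agree. The elements of $1-uH$ sum to $|H|\cdot1-0=1$, those of $vH$ to $0$, a contradiction.

If $u\in H$, then $uH=H$ contains $1$, and $1-H=\{0\}\cup(vH\setminus\{m\})$ for one element $m\in vH$. Summing gives $1=-m$. So $-1\in vH$ and $vH=-H$. Then $1-h\in-H$, that is, $h-1\in H$, for all $h\in H\setminus\{1\}$, contradicting Lemma~\ref{lem:H}(b).
\end{proof}

For $\bar C$ recall two facts about the trace $T(x)=x+x^Q+\dots+x^{Q^{k-1}}$ from $\mathbb{F}_q$ to $\mathbb{F}_Q$. It is a nonzero $\mathbb{F}_Q$-linear form, and its kernel is $\{\tau^Q-\tau:\tau\in\mathbb{F}_q\}$ (additive Hilbert 90). Indeed $T(\tau^Q)=T(\tau)$ gives one inclusion, and $\tau\mapsto\tau^Q-\tau$ is $\mathbb{F}_Q$-linear with kernel $\mathbb{F}_Q$, so both spaces have dimension $k-1$.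

\begin{lemma}\label{lem:C}
Every $(u,v)\in\mathbb{F}_q^2$ is an affine combination of two points of $\bar C$. Moreover, $\bar C$ contains three affinely independent points.
\end{lemma}

\begin{proof}
Two distinct points of $\bar C$ have first coordinates $x_0$ and $x_0+d$ with $d\ne0$. By additivity of $t\mapsto t^Q$,
\[
(1-\tau)\bigl(x_0,-x_0^Q\bigr)+\tau\bigl(x_0+d,-(x_0+d)^Q\bigr)=\bigl(x_0+\tau d,\,-x_0^Q-\tau d^Q\bigr).
\]
For the first coordinate to be $u$ we must put $x_0=u-\tau d$. The second coordinate is then $-u^Q+(\tau^Q-\tau)d^Q$. So, with $\rho=u^Q+v$, it remains to find $d\ne0$ and $\tau$ with $\tau^Q-\tau=\rho d^{-Q}$. The $\mathbb{F}_Q$-linear form $e\mapsto T(\rho e)$ has a kernel of dimension at least $k-1\ge1$. Choose $e\ne0$ in it. Let $d$ be the element with $d^{Q}=1/e$, which exists because $t\mapsto t^Q$ is bijective, and choose $\tau$ with $\tau^Q-\tau=\rho e$ by Hilbert 90.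

For $t\notin\mathbb{F}_Q$ the points $(0,0),(1,-1),(t,-t^Q)$ are affinely independent, since the determinant of the last two is $t-t^Q\ne0$.
\end{proof}

Here $k\ge2$ is essential: for $k=1$ the set $\bar C$ is a line and its affine combinations stay on it. Likewise $Q\ge3$ is essential for $\bar A$: for $Q=2$ we have $Y=\emptyset$, and $\bar A$ is a line.

\begin{proposition}\label{prop:planar}
Every vector of $\mathbb{F}_q^4$ is a combination of at most two of the $2q$ columns \eqref{eq:planarcols}. In particular $\ell_q(4,2)\le2q$.
\end{proposition}

\begin{proof}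
Lemmas~\ref{lem:directions}, \ref{lem:A} and \ref{lem:C} give (i)--(iv). So the columns span $\mathbb{F}_q^4$ and the code has covering radius at most $2$. The radius is not less than $2$: there are at most $2q\cdot q<q^4$ multiples of columns.
\end{proof}

\section{Three blocks in space}\label{sec:lift}

\subsection{The construction}

Let the third block be a line, and lift $\bar A$ and $\bar C$ to $\mathbb{F}_q^3$:
\begin{align*}
A&=\{(0,0,0)\}\cup\{(x,0,x):x\in H\}\cup\{(0,y,1/y):y\in Y\},\\
B&=\{(0,0,s):s\in\mathbb{F}_q\},\\
C&=\{(t,-t^Q,0):t\in\mathbb{F}_q\}.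
\end{align*}
The columns are the $3q$ vectors of $\mathbb{F}_q^6$
\begin{equation}\label{eq:cols}
(a;1,0,0),\ a\in A;\qquad (b;0,1,0),\ b\in B;\qquad (c;0,0,1),\ c\in C .
\end{equation}
We must represent every $(P;\alpha,\beta,\gamma)$, $P=(p_1,p_2,p_3)$, by at most three columns whose coefficients on $A$, $B$, $C$ sum to $\alpha$, $\beta$, $\gamma$.

\paragraph{The case $\beta\ne0$.} This is the planar problem again. By Proposition~\ref{prop:planar} the vector $(p_1,p_2;\alpha,\gamma)$ is a combination of at most two planar columns. The same combination of the lifted points differs from $P$ by a multiple of $(0,0,1)$, and this difference is $\beta b$ for some $b\in B$. So one column from $B$ completes the representation.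

\paragraph{The case $\beta=0$.} Now $B$ can contribute only differences, and the third coordinate has to come mainly from $A$; this is where the lift matters. Lifting $(0,y)$ to $(0,y,y)$ would put all of $A$ into the plane $p_3=p_1+p_2$, and combinations of points of $A$ alone would never leave this plane. With $1/y$ in place of $y$, the third coordinate is still a bijection $A\to\mathbb{F}_q$, because $y\mapsto1/y$ permutes $Y$. But now the part of $A$ in the plane $p_1=0$ is
\[
\{0\}\times\Gamma,\qquad \Gamma=\{(0,0)\}\cup\{(y,1/y):y\in Y\},
\]
a piece of a hyperbola together with the origin. If $\Gamma$ is rich in secants, a vector with $p_1\ne0$ can be reached with one point $(x,0,x)$, which produces $p_1$, and two points of $\{0\}\times\Gamma$. We next make this precise.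

\subsection{Secants of the hyperbolic arc}

In this subsection and in the proof of Theorem~\ref{thm:main} we assume $q\ne9$. If $Q=3$ and $k$ is even, then $k\ge4$, and we replace $(Q,k)$ by $(3^{k/2},2)$, which does not change $q$. What was shown above, including the case $\beta\neq0$, holds for every admissible pair $(Q,k)$. Hence we may assume one of the following.
\begin{itemize}
\item \emph{Regime I:} $Q\ge4$. Then $q\ge16$ and $|H|=(q-1)/(Q-1)\le(q-1)/3$, so that
\begin{equation}\label{eq:room}
2|H|+6\le\tfrac23(q-1)+6<q+1 .
\end{equation}
Also $|H|\ge1+Q\ge5$ and $|Y|\ge\frac23(q-1)\geq10$.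
\item \emph{Regime II:} $Q=3$ and $k\ge3$ is odd. Then $q\ge27$ and $q\equiv3\pmod4$. The set $H$ consists of the nonzero squares, $Y$ of the nonsquares, $|H|=|Y|=(q-1)/2\ge13$, and $-1\in Y$, so $Y=-H$.
\end{itemize}

\begin{lemma}\label{lem:Gamma}
\begin{enumerate}
\item[\rm(a)] Every $(v,z)$ with $vz\ne1$ is an affine combination of at most two points of $\Gamma$.
\item[\rm(b)] For every $\sigma\in\mathbb{F}_q^*$, some difference of two points of $\Gamma$ is a nonzero multiple of $(1,\sigma)$.
\item[\rm(c)] $\Gamma$ contains three affinely independent points.
\end{enumerate}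
\end{lemma}

\begin{proof}[Preparations and proof of {\rm(c)}]
For distinct $y_1,y_2\in\mathbb{F}_q^*$ the line through $(y_1,1/y_1)$ and $(y_2,1/y_2)$ has slope $-1/(y_1y_2)$, and $(v,z)$ lies on it if and only if
\begin{equation}\label{eq:secant}
v+y_1y_2z=y_1+y_2 .
\end{equation}
It meets the hyperbola $vz=1$ only in these two points, since substituting $z=1/v$ gives $v^2-(y_1+y_2)v+y_1y_2=0$. As $|Y|\ge3$, this proves (c). It also explains the hypothesis $vz\ne1$ in (a): secants of the hyperbola through two points of $\Gamma$ contain no point with $vz=1$ outside $\Gamma$.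
\end{proof}

\begin{proof}[Proof of {\rm(a)} and {\rm(b)} in Regime I]
(a) The point $(0,0)$ is in $\Gamma$. Let $(v,z)\ne(0,0)$. Solving \eqref{eq:secant} for $y_2$ leads to the map $\varphi(y)=(v-y)/(1-zy)$ of the projective line $\mathbb{F}_q\cup\{\infty\}$ to itself. Its determinant is $vz-1\ne0$, so $\varphi$ is a bijection. If $y$ and $\varphi(y)$ are distinct elements of $Y$, then $y_1=y$, $y_2=\varphi(y)$ satisfy \eqref{eq:secant}, and $(v,z)$ is on the line through two points of $\Gamma$. We therefore exclude the $|H|+2$ elements $y\in H\cup\{0,\infty\}$, the $|H|+2$ elements with $\varphi(y)\in H\cup\{0,\infty\}$, and the remaining fixed points of $\varphi$. The last are roots of $zy^2-2y+v$, which is not the zero polynomial because $(v,z)\neq(0,0)$, so there are at most two. By \eqref{eq:room} at most $2|H|+6<q+1$ elements are excluded, so a suitable $y$ exists.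

(b) Put $\varpi=-1/\sigma$. We need $y_1\in Y$ with $y_2=\varpi/y_1\in Y$ and $y_1^2\ne\varpi$. At most $2|H|+2$ of the $y_1\in\mathbb{F}_q^*$ are excluded, and $2|H|+2<q-1$ by \eqref{eq:room}.
\end{proof}

In Regime II the set $H$ is half of $\mathbb{F}_q^*$ and such a count has no room. Instead, lines through the origin deal with all $(v,z)$ for which $vz$ is a nonzero square. For $vz=0$ we count with an elementary character sum, and if $vz$ is a nonsquare we compare sums of elements as in Lemma~\ref{lem:A}. Let $\chi$ be the quadratic character, with $\chi(0)=0$; then $\chi(-1)=-1$.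

\begin{proof}[Proof of {\rm(a)} in Regime II]
The linear maps $(v,z)\mapsto(z,v)$ and $(v,z)\mapsto(\lambda v,z/\lambda)$, $\lambda\in H$, preserve $\Gamma$, hence the set of affine combinations of two of its points. They also preserve $vz$. The point $(0,0)$ is in $\Gamma$.

\emph{$vz$ is a nonzero square.} Then $v/z=y^2$ for some $y$, and since $-1$ is a nonsquare we may choose the sign so that $y\in Y$. Now $(v,z)=\frac vy(y,1/y)$ lies on the line through $(0,0)$ and $(y,1/y)$.

\emph{$vz=0$, $(v,z)\ne(0,0)$.} By symmetry let $z=0\ne v$. By \eqref{eq:secant} we need distinct $y_1,y_2\in Y$ with $y_1+y_2=v$. The number of $y$ with $\chi(y)=\chi(v-y)=-1$ is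
\[
\frac14\sum_{y\ne0,v}(1-\chi(y))(1-\chi(v-y))=\frac14\bigl(q-2+2\chi(v)+1\bigr)\ge\frac{q-3}4\ge6 .
\]
Here $\sum_{y\ne0,v}\chi(y)=\sum_{y\ne0,v}\chi(v-y)=-\chi(v)$, and, since $y(v-y)=y^2(v/y-1)$,
\[
\sum_{y\ne0,v}\chi(y(v-y))=\sum_{y\ne0}\chi(v/y-1)=\sum_{t\ne-1}\chi(t)=-\chi(-1)=1 .
\]
At most one of these $y$ has $2y=v$. Any other gives $y_1=y$, $y_2=v-y$.

\emph{$vz$ is a nonsquare.} Exactly one of $v,z$ is a nonzero square. After interchanging them if necessary let $z\in H$, and after applying the map with $\lambda=z$ let $z=1$. So $v$ is a nonsquare. Put $\delta=1-v$; then $\delta\ne0,1$. With $z=1$, \eqref{eq:secant} becomes $(1-y_1)(1-y_2)=\delta$. So with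
\[
N=\{1-y:y\in Y\}\subset\mathbb{F}_q^*,\qquad |N|=\tfrac{q-1}2,
\]
we need two distinct elements of $N$ with product $\delta$. Suppose that there are none. Let $N^*=\{\delta/n:n\in N\}$ and $M=\mathbb{F}_q^*\setminus N$; the three sets $N,N^*,M$ have the same size. The idea is that $N^*$ must then almost coincide with $M$, which the sums of the elements of these sets do not permit.

By assumption $N\cap N^*=\{s\in N:s^2=\delta\}$. If $s^2=\delta$, then $(1-s)(1+s)=1-\delta=v$ is a nonsquare, so exactly one of $1-s$, $1+s$ is in $Y$; that is, exactly one of $s,-s$ is in $N$. Hence: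
\begin{itemize}
\item if $\delta$ is a nonsquare, then $N\cap N^*=\emptyset$ and $N^*=M$;
\item if $\delta$ is a square, then $N\cap N^*=\{r\}$ with $r^2=\delta$ and $-r\in M$. Moreover $-r\notin N^*$, because $\delta/(-r)=-r\notin N$. So $N^*\setminus\{r\}\subset M\setminus\{-r\}$, and since the sizes agree, $N^*=(M\setminus\{-r\})\cup\{r\}$.
\end{itemize}
Now compare sums in characteristic $3$. Put $m=(q-1)/2$; in $\mathbb{F}_q$ we have $m=-\frac12=1$. Since $\sum_{y\in Y}y=-\sum_{h\in H}h=0$, the sum of $N$ is $m=1$. The sum of $\mathbb{F}_q^*$ is $0$, so the sum of $M$ is $-1$. Finally, $\prod_{y\in Y}(X-y)=X^m+1$, and its logarithmic derivative at $X=1$ is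
\[
\sum_{y\in Y}\frac1{1-y}=\frac m{2}=-1 ,
\]
so the sum of $N^*$ is $-\delta$. In the first case $-\delta=-1$, contradicting $\delta\ne1$. In the second case $-\delta=-1+r+r=-1-r$, so $r^2=\delta=r+1$ and
\[
(r+1)^2=r^2+2r+1=3r+2=-1,
\]
contradicting that $-1$ is a nonsquare.
\end{proof}

\begin{proof}[Proof of {\rm(b)} in Regime II]
If $\sigma$ is a square, let $y\in Y$ be a square root of $1/\sigma$ (one of the two roots is in $Y$). Then $(y,1/y)-(0,0)$ has slope $y^{-2}=\sigma$. If $\sigma$ is a nonsquare, $\varpi=-1/\sigma$ is a square. Choose $y_1\in Y$ with $y_1^2\ne\varpi$ and put $y_2=\varpi/y_1\in Y$. The difference of the corresponding points has slope $-1/(y_1y_2)=\sigma$.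
\end{proof}

\begin{remark}
For $Q=3$ and $k$ even, $-1$ is a square, so all directions $y^{-2}$ and $-1/(y_1y_2)$ of $\Gamma$ are squares and (b) fails. That is why such $q$ are treated with a larger $Q$. For $q=9$ no other $Q\ge3$ with $k\ge2$ is available, and $q=9$ is excluded from Theorem~\ref{thm:main}.
\end{remark}

\subsection{Completion of the proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Vectors with $\beta\ne0$ were treated above. Let $\beta=0$. There are four cases.

\emph{$\alpha,\gamma\ne0$: one column from $A$ and at most two from $C$.} Let $a\in A$ be the point with third coordinate $p_3/\alpha$. Then $P-\alpha a=(r',0)$ with $r'\in\mathbb{F}_q^2$. By Lemma~\ref{lem:C}, $r'/\gamma$ is an affine combination of two points of $\bar C$. As $C$ has third coordinate $0$, this represents $P-\alpha a$ with coefficient sum $\gamma$ on $C$.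

\emph{$\alpha\ne0=\gamma$: at most three columns from $A$.} Scale to $\alpha=1$ and write $P=(u,v,z)$. If $u=0$, then $(v,z)$ is an affine combination of three affinely independent points of $\Gamma$ (Lemma~\ref{lem:Gamma}(c)), and $\{0\}\times\Gamma\subset A$. If $u\ne0$, choose $x\in H$ with
\[
x\ne u\qquad\text{and}\qquad \Bigl(1-\frac ux\Bigr)^2\ne v(z-u).
\]
This is possible since at most $1+2$ elements are forbidden and $|H|\ge5$. Put $w=u/x\ne1$ and $g=(v,z-u)/(1-w)$. The product of the coordinates of $g$ is not $1$, so by Lemma~\ref{lem:Gamma}(a) $g$ is an affine combination of at most two points of $\Gamma$. Since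
\[
P=w(x,0,x)+(1-w)(0,g),
\]
$P$ is an affine combination of at most three points of $A$.

\emph{$\gamma\ne0=\alpha$: three columns from $C$, or one from $C$ and at most two from $A$ or from $B$.} Scale to $\gamma=1$. If $p_3=0$, then $P$ is an affine combination of three affinely independent points of $C$ (Lemma~\ref{lem:C}). If $p_3\ne0$, subtract $c=(p_1,-p_1^Q,0)\in C$; then $P-c=(0,r,p_3)$ with $r=p_2+p_1^Q$. If $r=0$, then $P-c=p_3\bigl((0,0,1)-(0,0,0)\bigr)$ with both points in $B$. If $r\ne0$, Lemma~\ref{lem:Gamma}(b) with $\sigma=p_3/r$ gives $P-c=\tau(a_1-a_2)$ with $a_1,a_2\in\{0\}\times\Gamma\subset A$.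

\emph{$\alpha=\gamma=0$: at most three columns from $A$.} If $p_1=0$, then $(p_2,p_3)$ is a combination with coefficient sum $0$ of three affinely independent points of $\Gamma$ (Lemma~\ref{lem:Gamma}(c)). If $p_1\ne0$, choose $x\in H$ such that $s=p_1/x$ satisfies $s^2\ne p_2(p_3-p_1)$; at most two elements are forbidden. The point $g=(p_2,p_3-p_1)/(-s)$ has coordinate product different from $1$, so it is an affine combination of at most two points of $\Gamma$, and
\[
P=s(x,0,x)-s(0,g)
\]
has coefficient sum $0$ on $A$.

Thus every vector of $\mathbb{F}_q^6$ is a combination of at most three of the columns \eqref{eq:cols}. In particular the columns span $\mathbb{F}_q^6$, so they define a $[3q,3q-6]_q$ code of covering radius at most $3$. At most $(3q)^2q^2=9q^4<q^6$ vectors are combinations of at most two columns. So the radius is exactly $3$.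
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:planar}]
The first part is Proposition~\ref{prop:planar}. For the second, take direct sums of codes. The parity-check matrix of a direct sum is block diagonal, and the number of columns needed for a vector $(s_1,s_2)$ is the sum of the numbers needed for $s_1$ and $s_2$. Hence lengths, codimensions and covering radii add. For $R=2b$ take $b$ copies of the $[2q,2q-4]_q2$ code. For $R=2b+3$, $b\ge0$, $q\ne9$, take $b$ copies and one $[3q,3q-6]_q3$ code.
\end{proof}

\section{Optimality within the class, and prime fields}\label{sec:converse}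

In this section $q$ is an arbitrary prime power. The blocks of a $3q$-point configuration form a factorization of the group $\mathbb{F}_q^3$. For prime $q$ such factorizations are rigid, and two of the blocks, suitably translated, are forced into a common plane through the origin. This follows from a theorem of R\'edei \cite{Redei}: \emph{if a finite abelian group is the direct product of subsets of prime cardinality, each containing the identity, then at least one of these subsets is a subgroup.} Direct product means that every element has exactly one representation as a product of one element from each subset.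

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
Choose coordinates with $\pi=\{(P;0,0,0)\}$ and $\Sigma_i=\langle\pi,(0;\epsilon_i)\rangle$. Each point of $\Sigma_i\setminus\pi$ has a unique representative $(a;\epsilon_i)$. Let $A_i$ be the set of those $a\in\mathbb{F}_q^3$ for which this point is in $S$. Points of $\pi$ do not affect the last three coordinates, so a vector $(P;\alpha_1,\alpha_2,\alpha_3)$ with all $\alpha_i\ne0$ needs a point from each $\Sigma_i\setminus\pi$. A combination of at most three points therefore uses exactly one from each, with coefficient $\alpha_i$. So \eqref{eq:factor} holds, $|A_1||A_2||A_3|\ge q^3$, and by the inequality of arithmetic and geometric means $|S|\ge|A_1|+|A_2|+|A_3|\ge3q$.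

Now let $q=p$ be prime and suppose $|S|=3p$. Equality in the last inequalities forces $|A_i|=p$ and $S\cap\pi=\emptyset$. By \eqref{eq:factor} with all $\alpha_i=1$, and by counting, $\mathbb{F}_p^3=A_1+A_2+A_3$ with unique representations. Pick $a_i\in A_i$. Replacing the basis vectors $(0;\epsilon_i)$ by $(a_i;\epsilon_i)$ replaces $A_i$ by $A_i-a_i$ and does not change $\pi$ or the $\Sigma_i$. So we may assume $0\in A_i$ for all $i$.

By R\'edei's theorem one of the blocks, say $A_3$, is a subgroup of order $p$. Since $p$ is prime, it is a line: $A_3=\langle e\rangle$. Let $\tilde A_1,\tilde A_2$ be the images of $A_1,A_2$ in $\mathbb{F}_p^3/\langle e\rangle\cong\mathbb{F}_p^2$. Then $\tilde A_1+\tilde A_2$ is the whole quotient. Since $|\tilde A_i|\le p$, it follows that $|\tilde A_i|=p$ and that representations are unique; also $0\in\tilde A_i$. By R\'edei's theorem again one of the two, say $\tilde A_1$, is a subgroup of order $p$, hence a line. Its preimage $U$ in $\mathbb{F}_p^3$ is a $2$-dimensional subspace containing both $A_1$ and $A_3$.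

Take $P\notin U$ and consider $(P;1,0,1)$. A combination of at most three points of $S$, with nonzero coefficients, that equals it uses a point of $\Sigma_1\setminus\pi$ and a point of $\Sigma_3\setminus\pi$. It uses none of $\Sigma_2\setminus\pi$: exactly one would give a nonzero coefficient of $\epsilon_2$, and two would make at least four points. As $S\cap\pi=\emptyset$, $P$ is a combination of elements of $A_1\cup A_3\subset U$, a contradiction. Hence $|S|\ge3p+1$.

Finally, the columns \eqref{eq:cols} represent $3q$ distinct points of the union of the three solids $\langle\pi,(0;\epsilon_i)\rangle$, so $3q$ is attained for the $q$ of Theorem~\ref{thm:main}.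
\end{proof}

\begin{remark}
Compare with the construction. There $B$ is a line, playing the role of $A_3$, and modulo $B$ the block $C$ becomes the subgroup $\bar C$. Up to this point the two situations agree. But over a nonprime field a subgroup of order $q$ need not be an $\mathbb{F}_q$-line, and $\bar C$ spans $\mathbb{F}_q^2$ over $\mathbb{F}_q$. Thus no plane through the origin contains both $B$ and $C$, and the contradiction disappears.
\end{remark}

\begin{thebibliography}{9}
\bibitem{DGMP}
A.~A. Davydov, M. Giulietti, S. Marcugini, and F. Pambianco,
\emph{Linear nonbinary covering codes and saturating sets in projective spaces},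
arXiv:0904.3835 (2009).
\bibitem{Redei}
L. R\'edei,
Acta Math. Acad. Sci. Hungar. \textbf{16} (1965), 329--373.
\end{thebibliography}

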